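# Factoring $\theta-z$: a polynomial that additive group actions fix only after adding variables

## 1. Factoring $\theta-z$ in a cubic extension

Let $K$ be a field of characteristic $\ne 3$ and let $t\in K$ be nonzero. In an algebraic closure choose $\theta$ with $\theta^3=t$ and a primitive cube root of unity $\omega$, and put $\theta_i=\omega^i\theta$ for $i\in\mathbb Z/3$. These are the three distinct roots of $T^3=t$. Take six unknowns $a_0,a_1,a_2,\bar a_0,\bar a_1,\bar a_2$, where the bar is for now only part of the name, and put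
$$U_i=a_0+a_1\theta_i+a_2\theta_i^2,\qquad V_i=\bar a_0+\bar a_1\theta_i+\bar a_2\theta_i^2 .$$
Since $\theta_i^3=t$, multiplying out gives $U_iV_i=c_0+c_1\theta_i+c_2\theta_i^2$ with
$$c_0=a_0\bar a_0+t(a_1\bar a_2+a_2\bar a_1),\quad c_1=a_0\bar a_1+a_1\bar a_0+ta_2\bar a_2,\quad c_2=a_0\bar a_2+a_1\bar a_1+a_2\bar a_0. \tag{1}$$
We ask that $U_i$ and $V_i$ factor $\theta_i-z$, with the same $z$ for all three $i$:
$$U_iV_i=\theta_i-z\qquad(i=0,1,2). \tag{2}$$
If $c_1=1$ and $c_2=0$, then (2) holds with $z=-c_0$. Conversely, (2) says that the polynomial $(c_0+z)+(c_1-1)T+c_2T^2$ has the three distinct roots $\theta_0,\theta_1,\theta_2$, so $c_1=1$ and $c_2=0$. Thus (2) amounts to the two equations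
$$\bar a_1a_0+a_1\bar a_0=1-ta_2\bar a_2,\qquad \bar a_2a_0+a_2\bar a_0=-a_1\bar a_1. \tag{3}$$
These are linear in $(a_0,\bar a_0)$, with determinant $\bar a_1a_2-a_1\bar a_2=-\Delta$, where $\Delta=a_1\bar a_2-\bar a_1a_2$. So where $\Delta\neq0$ the four unknowns $a_1,\bar a_1,a_2,\bar a_2$ are free and determine everything else. On them there is an obvious one-parameter shear
$$a_1\mapsto a_1,\quad \bar a_1\mapsto\bar a_1,\quad a_2\mapsto a_2+sa_1,\quad \bar a_2\mapsto\bar a_2+s\bar a_1, \tag{4}$$
which fixes $\Delta$, since $a_1(\bar a_2+s\bar a_1)-\bar a_1(a_2+sa_1)=\Delta$. It treats barred and unbarred letters in the same way.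

Now put $w=U_0U_1U_2$ and $\bar w=V_0V_1V_2$. As $\prod_i(\theta_i-z)=t-z^3$, every solution of (2) satisfies
$$w\bar w+z^3=t. \tag{5}$$
So each solution gives a point of the surface (5), and the shear moves solutions while $t$ stays fixed.

Here is a case by hand. Start from $a_1=1,\bar a_1=0,a_2=0,\bar a_2=1$, so $\Delta=1$. Then (3) gives $\bar a_0=1$ and $a_0=0$. So $U_i=\theta_i$, $V_i=1+\theta_i^2$, $U_iV_i=\theta_i+t$ and $z=-t$. Also $w=t$ and $\bar w=\prod_i(1+\theta_i^2)=1+t^2$, and indeed $t(1+t^2)-t^3=t$. The shear gives $a_2=s$, $\bar a_2=1$, and (3) becomes $\bar a_0=1-ts$ and $a_0=-s(1-ts)$. From $c_0=-s(1-ts)^2+t$ we get $z=s(1-ts)^2-t$. So the point of the surface really moves.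

What is this for? If $w=x+\omega y$ and $\bar w=x+\omega^2y$, then
$$w\bar w=x^2+(\omega+\omega^2)xy+\omega^3y^2=x^2-xy+y^2,$$
and (5) reads $f=t$ for the polynomial
$$f=x^2-xy+y^2+z^3 .$$
We shall show that over a field without $\omega$, such as $\mathbb Q$, no nontrivial additive group action on the three-variable polynomial ring fixes $f$. The shear (4), transported to a polynomial ring in 15 variables, nevertheless yields an action which fixes $f$ and moves $x,y,z$.

## 2. Additive actions, stable invariants, and the two theorems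

Throughout, $k$ is a domain, $k_0=\operatorname{Frac}k$, and $k[\mathbf x]=k[x_1,\dots,x_n]$ with $n\ge1$. When $\operatorname{char}k\ne3$, $\omega$ is a primitive cube root of unity in an algebraic closure of $k_0$. The coordinate of $G_a$ is called $s$, and $x,y,z$ stand for $x_1,x_2,x_3$.

**Definition.** A $G_a$-action on a $k$-algebra $R$ is a $k$-algebra homomorphism $\varphi:R\to R[s]$, written $\varphi(a)=\sum_iD_i(a)s^i$, such that $\varphi(a)|_{s=0}=a$ (that is, $D_0=\mathrm{id}$) and, in $R[s_1,s_2]$,
$$\sum_i\varphi(D_ia)|_{s=s_1}\,s_2^i=\sum_jD_j(a)(s_1+s_2)^j . \tag{6}$$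
An element $a$ is invariant if $\varphi(a)=a$, equivalently $\varphi(a)\in R$. The invariants form a subalgebra $R^{G_a}$. The action is trivial if $R^{G_a}=R$.

Identity (6) is the coaction identity $(\varphi\otimes\mathrm{id})\circ\varphi=(\mathrm{id}\otimes\mu)\circ\varphi$ with $\mu(s)=s\otimes1+1\otimes s$. Both sides are ring homomorphisms in $a$, so it suffices to check it on generators. If we substitute for $s$ a value $s_0$ from a coefficient field, (6) says $\varphi_{s_1}\circ\varphi_{s_2}=\varphi_{s_1+s_2}$. For example, $x_1\mapsto x_1$, $x_2\mapsto x_2+s\,x_1^2$ is an action on $k[x_1,x_2]$, and $x_1$ is invariant. In characteristic $p$, $x_1\mapsto x_1+s^p$ is an action with $D_1=0$ that is not trivial, so we must keep all the $D_i$.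

**Definition.** For $m\ge n$ let $k[\mathbf x]_m=k[x_1,\dots,x_m]$. An element $f\in k[\mathbf x]$ is a stable $G_a$-invariant of $k[\mathbf x]$ if for some $m\ge n$ there is a $G_a$-action on $k[\mathbf x]_m$ whose invariant ring contains $f$ but does not contain $k[\mathbf x]$.

The last condition excludes the action $x_{n+1}\mapsto x_{n+1}+s$, which fixes every $f\in k[\mathbf x]$ for an empty reason. An example: $x_1$ is a stable invariant of $k[x_1,x_2]$, already with $m=2$, by the action $x_2\mapsto x_2+s$.

If $f$ is an invariant of a nontrivial action on $k[\mathbf x]$, it is stable, with $m=n$. The question, from Shigeru Kuroda, "Initial forms of stable invariants for additive group actions", arXiv:1304.0313 (2013), is whether the converse holds: for every domain $k$, every $n\ge1$ and every stable $G_a$-invariant $f$, is $f$ an invariant of some nontrivial action on $k[x_1,\dots,x_n]$ itself?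

**Theorem 1.** Let $k$ be a domain with $\operatorname{char}k\ne3$, and $f=x^2-xy+y^2+z^3\in k[x,y,z]$.

1. $f$ is a stable $G_a$-invariant of $k[x,y,z]$ (with $m=15$ if $\omega\notin k_0$).
2. $f$ is an invariant of a nontrivial $G_a$-action on $k[x,y,z]$ if and only if $\omega\in k_0$.

So the answer is no. For $k=\mathbb Q$ (or $\mathbb Z,\mathbb R,\mathbb F_2$) and $n=3$, the polynomial $x_1^2-x_1x_2+x_2^2+x_3^3$ is a stable invariant and is not an invariant of any nontrivial action on $k[x_1,x_2,x_3]$, because $\omega\notin k_0$.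

**Theorem 2.**

1. If $\operatorname{char}k\ne3$ and $\omega\notin k_0$, then for every $n\ge3$ the converse fails for $k[x_1,\dots,x_n]$: the polynomial $x_4\cdots x_n f$ is a stable invariant but not an invariant of any nontrivial action.
2. For $n\le2$ the converse holds over every domain $k$.
3. Over every domain $k$ and for every $n$: if $f\in k[\mathbf x]$ is a stable invariant via an action on $k[\mathbf x]_{n+1}$, then $f$ is an invariant of a nontrivial action on $k[\mathbf x]$. So any counterexample needs at least two extra variables.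

The case $n\ge3$ over the remaining domains, for instance algebraically closed fields, is not decided here.

The exponent $3$ of $z$ matters. For $f_1=x^2-xy+y^2+z$, over any $k$, the action $x\mapsto x$, $y\mapsto y+s$, $z\mapsto z+xs-2ys-s^2$ fixes $f_1$: the change in $-xy+y^2$ is $-xs+2ys+s^2$, which the change in $z$ cancels. The coaction identity holds on $x$, $y$, $f_1$, and these three generate $k[x,y,z]$.

## 3. Degrees, scaling, degeneration, descent

In this section $\varphi$ is a $G_a$-action on a ring $R$ with components $D_i$.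

**Lemma 3.** Let $R$ be a domain. For nonzero $a,b$ we have $\deg_s\varphi(ab)=\deg_s\varphi(a)+\deg_s\varphi(b)$. If $\deg_s\varphi(a)=0$, then $a$ is invariant. Hence if $ab\ne0$ is invariant, so are $a$ and $b$.

**Proof.** The map $\varphi$ is injective, because $s=0$ gives back the identity, and degrees add in $R[s]$. If $\varphi(a)\in R$, then $\varphi(a)=\varphi(a)|_{s=0}=a$. If $ab$ is invariant, the two degrees are $\ge0$ and sum to $0$. $\square$

This settles $n=1$ when $k$ is a field. If $f\in k[x_1]$ has degree $d\ge1$ and is fixed by an action on $k[x_1,\dots,x_m]$, then $0=\deg_s\varphi(f)=d\cdot\deg_s\varphi(x_1)$, so $x_1$ is invariant. A nonconstant $f\in k[x_1]$ is therefore never a stable invariant.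

**Lemma 4.** If $\deg_s\varphi(h)=d$, then $D_d(h)$ is invariant.

**Proof.** Compare coefficients of $s_2^d$ in (6) for $a=h$. On the left it is $\varphi(D_dh)|_{s=s_1}$. On the right only $j\le d$ occur, and only $j=d$ contributes, with $D_d(h)$. $\square$

**Lemma 5 (scaling).** Let $R$ be a domain finitely generated over $k$, $T\subset R\setminus0$ a multiplicative set, and $\rho$ a $G_a$-action on $T^{-1}R$ fixing the elements of $T$. Then there is $c\in T$ such that $\rho'(a):=\rho(a)|_{s\mapsto cs}$ restricts to a $G_a$-action on $R$, and $\rho'$ and $\rho$ have the same invariants in $R$.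

**Proof.** Write $\rho(a)=\sum D_i(a)s^i$. Only finitely many $D_i(h)$, with $i\ge1$ and $h$ in a finite generating set of $R$, are nonzero. Let $c\in T$ be a common denominator, so that $cD_i(h)\in R$ for all of them. Then $c^iD_i(h)\in R$ for $i\ge1$. So the ring homomorphism $\rho'$ sends generators into $R[s]$, and hence $R$ into $R[s]$. At $s=0$ it is the identity. Since $c$ is invariant, $\rho'(c^iD_ia)=c^i\rho(D_ia)|_{s\mapsto cs}$, and
$$\sum_i\rho'(c^iD_ia)|_{s=s_1}s_2^i=\sum_i\rho(D_ia)|_{s=cs_1}(cs_2)^i=\rho(a)|_{s=c(s_1+s_2)}=\rho'(a)|_{s=s_1+s_2},$$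
which is (6) for $\rho'$. Finally $c^iD_i(a)=0$ if and only if $D_i(a)=0$. $\square$

Example: on $k[x_1,x_2,x_1^{-1}]$ the action $x_1\mapsto x_1$, $x_2\mapsto x_2+s/x_1$ becomes $x_2\mapsto x_2+s$ after scaling by $c=x_1$.

Conversely, an action on a domain extends uniquely to the localization at a multiplicative set of nonzero invariants, because these go to units. Taking $T=k\setminus0$ we see that $f\in k[\mathbf x]$ is an invariant of a nontrivial action over $k$ if and only if it is one over $k_0$. Here nontriviality is kept both ways: if $R$ is fixed then so is $T^{-1}R$, and $R\subset T^{-1}R$.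

**Lemma 6 (degeneration).** Let $R=\bigoplus_{j\ge0}R_j$ be a graded domain with $k\subset R_0$, generated over $k$ by finitely many homogeneous elements $h_l$, and let $\varphi$ be nontrivial. With $\deg$ the top degree, put
$$e=\max\Big\{\frac{\deg D_i(h_l)-\deg h_l}{i}:\ i\ge1,\ D_i(h_l)\ne0\Big\}=\frac cd,\qquad c\in\mathbb Z,\ d\ge1 .$$
For $h\in R_j$ let $\hat D_i(h)$ be the component of $D_i(h)$ of degree $j+ei$ (zero if $j+ei\notin\mathbb Z_{\ge0}$), and extend additively. Then $\hat\varphi=\sum\hat D_is^i$ is a nontrivial $G_a$-action on $R$. Homogeneous $\varphi$-invariants are $\hat\varphi$-invariant, and the ring of $\hat\varphi$-invariants is graded.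

**Proof.** The set is nonempty because $\varphi$ is nontrivial. Extend $\varphi$ to $R[\epsilon^{\pm1}]$ by $\varphi(\epsilon)=\epsilon$. Let $\Theta$ be the $k[\epsilon^{\pm1}]$-automorphism with $\Theta(h)=\epsilon^{dj}h$ for $h\in R_j$. Replacing $s$ by $\epsilon^cs$ (an invariant multiple) and conjugating by an automorphism both preserve the axioms, so $\varphi^\epsilon=\Theta^{-1}\circ\varphi|_{s\mapsto\epsilon^cs}\circ\Theta$ is an action. For $h\in R_j$, writing $[\ ]_l$ for the component of degree $l$,
$$\varphi^\epsilon(h)=\sum_{i,l}\epsilon^{dj+ci-dl}[D_ih]_l\,s^i .$$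
For a generator of degree $j$, $[D_ih]_l\ne0$ forces $l\le j+ei$ (for $i=0$ we have $l=j$). So all exponents are $\ge0$. Hence $\varphi^\epsilon$ maps $R[\epsilon]$ into $R[\epsilon][s]$. As $\epsilon$ is fixed, we may reduce modulo $\epsilon$ and get an action on $R$. It keeps exactly the terms with $dj+ci-dl=0$, that is, $l=j+ei$, so it is $\hat\varphi$. For a pair $(i,l)$ attaining the maximum, $\hat D_i(h_l)$ is the top component of $D_i(h_l)$, so it is nonzero.

If $h$ is homogeneous and all $D_i(h)$, $i\ge1$, vanish, so do all $\hat D_i(h)$. If $h=\sum h_j$ is $\hat\varphi$-invariant, then for $i\geq 1$ the elements $\hat D_i(h_j)$ lie in the distinct degrees $j+ei$ and sum to $0$, so each is $0$. $\square$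

Example: on $k[x_1,x_2]$ with the standard grading, $x_2\mapsto x_2+s(x_1^2+1)$, $x_1\mapsto x_1$ has $e=(2-1)/1=1$, and $\hat\varphi$ is $x_2\mapsto x_2+sx_1^2$.

**Lemma 7 (descent).** Let $E/K$ be finite Galois with group $\Gamma$, and let $V$ be a $K$-vector space. With $\Gamma$ acting on the left factor, $(E\otimes_KV)^\Gamma=V$.

**Proof.** Choose a $K$-basis of $V$. An element $\sum\alpha_b\otimes b$ is $\Gamma$-fixed if and only if all $\alpha_b\in E^\Gamma=K$. $\square$

Such an action of $\Gamma$ on a ring is semilinear: $\gamma(\alpha a)=\gamma(\alpha)\gamma(a)$ for $\alpha\in E$. Example: for $E=K(\omega)\neq K$, the conjugation of $E[x,y]=E[w,\bar w]$ with $w=x+\omega y$, $\bar w=x+\omega^2y$ exchanges $w$ and $\bar w$ and conjugates coefficients. Its fixed ring is $K[x,y]$.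

## 4. The action over $k(\omega)$ and its conjugate

**Proof of "if" in Theorem 1(2).** By the remark after Lemma 5 we may take $k=k_0$ a field with $\omega\in k$. As $\omega\ne\omega^2$, the elements $u=x+\omega y$, $v=x+\omega^2y$, $z$ are coordinates, and $f=uv+z^3$. Define
$$u\mapsto u,\qquad z\mapsto z+us,\qquad v\mapsto v-(3z^2s+3zus^2+u^2s^3).$$
Then $uv\mapsto uv-\big((z+us)^3-z^3\big)$, so $f\mapsto f$. Identity (6) is clear for $u$ and $z$, and it holds for $f$. Hence, after inverting $u$, it holds for $v=(f-z^3)/u$. The action is nontrivial. $\square$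

If $\omega\notin k$, the natural first attempt is to symmetrize. Let $k$ be a field of characteristic $0$ with $\omega\notin k$. The action above, over $k(\omega)$, has $D_1=D$ with $D(w)=0$, $D(z)=w$, $D(\bar w)=-3z^2$. Its conjugate is $\bar D$ with $\bar D(\bar w)=0$, $\bar D(z)=\bar w$, $\bar D(w)=-3z^2$. The sum $\delta=D+\bar D$ commutes with conjugation, so it is a derivation of $k[x,y,z]$, and $\delta(f)=0$.

But $\delta$ does not come from an action. The coefficient of $s_1s_2^i$ in (6) gives $D_1D_i=(i+1)D_{i+1}$. So in characteristic $0$ an action with $D_1=\delta$ has $D_i=\delta^i/i!$, and $N=\deg_s\varphi(z)$ is the largest $N$ with $\delta^N(z)\ne0$. Now $\delta(z)=w+\bar w$ and $\delta^2(z)=-6z^2\ne0$. So $N\ge2$, and $\varphi(\delta^2z)$ has degree $N-2$. By Lemma 3, $\varphi(-6z^2)$ has degree $2N$, and $N-2\neq2N$. The attempt fails exactly here: each of $D,\bar D$ fixes one of $w,\bar w$, and their sum fixes neither. The next section shows that no other choice of action can succeed.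

## 5. No action on $k[x,y,z]$ when $\omega\notin k$

We prove "only if" in Theorem 1(2). By the remark after Lemma 5 we may take $k=k_0$ a field. Let $\omega\notin k$, and suppose $\varphi$ is a nontrivial $G_a$-action on $R=k[x,y,z]$ with $\varphi(f)=f$. Put $k'=k(\omega)$, let $\iota$ be the nontrivial automorphism of $k'/k$ (and its extension to rings defined over $k$), and let $w=x+\omega y$, $\bar w=x+\omega^2y=\iota w$.

The plan is to move to the level surface $f=0$. Over $k'$ it is $w\bar w=-z^3$, which has a singular point at the origin and is parametrized by a plane through $w=\eta^3$, $\bar w=\bar\eta^3$, $z=-\eta\bar\eta$. We lift the action to this plane, degenerate it, and find that an invariant linear form must be a multiple of $\eta$ or of $\bar\eta$. Conjugation then forces both to be invariant. The example to keep in mind is the action of Section 4 with $u=w$, $v=\bar w$. On $f=0$ it lifts to $\eta\mapsto\eta$, $\bar\eta\mapsto\bar\eta-s\eta^2$, since $-\eta(\bar\eta-s\eta^2)=z+sw$ and $(\bar\eta-s\eta^2)^3=\bar w-3z^2s-3zws^2-w^2s^3$.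

**Step 1: a nontrivial action on $A=R/(f)$.** The purpose is to restrict $\varphi$ to $f=0$ without losing nontriviality. Plain reduction may be trivial, since every $D_i(h)$ could be divisible by $f$, so we first divide out the right fractional power of $f$.

Over $k'$ the polynomial $f=w\bar w+z^3$ is linear in $w$ with coprime coefficients $\bar w$ and $z^3$, so it is irreducible. Hence $A'=k'\otimes_kA=k'[w,\bar w,z]/(w\bar w+z^3)$ is a domain, so is its subring $A$, and $f$ is prime in $R$. Put
$$e=\min\Big\{\frac{\operatorname{ord}_f(D_i(h))}i:\ h\in\{x,y,z\},\ i\ge1,\ D_i(h)\ne0\Big\}=\frac cd,\qquad c\ge0,\ d\ge1 .$$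
The set is nonempty as $\varphi$ is nontrivial. Let $\tilde R=R[T]/(T^d-f)$, which is free over $R$ on $1,T,\dots,T^{d-1}$. Since $T^d=f$ is a nonzerodivisor, so is $T$, and $\tilde R\subset\tilde R[1/T]$. As $\varphi(f)=f$, we may extend $\varphi$ to $\tilde R$ by $\varphi(T)=T$, and then to $\tilde R[1/T]$. As $T$ is an invariant unit there, $\varphi'=\varphi|_{s\mapsto T^{-c}s}$ is again an action. For $h\in\{x,y,z\}$ and $i\geq 1$ with $D_i(h)\neq 0$, let $\nu=\operatorname{ord}_fD_i(h)$. Then $d\nu\ge ic$, so $f^\nu=T^{d\nu}$ is divisible by $T^{ci}$, and $T^{-ci}D_i(h)\in\tilde R$. So $\varphi'$ restricts to $\tilde R$. It fixes $T$, so it induces an action on $\tilde R/(T)=R/(f)=A$.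

This action is nontrivial. For some $(i,h)$ the minimum is attained, so $D_i(h)=f^{ic/d}h'$ with $h'\notin fR$. Then $T^{-ci}D_i(h)=h'$, which is nonzero in $A$.

From now on $\varphi$ denotes this action on $A$ and also its $k'$-linear extension to $A'$. The latter commutes with $\iota$.

**Step 2: lifting to the plane.** The purpose is to extend $\varphi$ from $A'$ to a polynomial ring in two variables.

Let $S'=k'[\eta,\bar\eta]$ be a polynomial ring in two variables, on which $\iota$ acts by conjugating coefficients and exchanging $\eta$ and $\bar\eta$. The map $A'\to S'$, $w\mapsto\eta^3$, $\bar w\mapsto\bar\eta^3$, $z\mapsto-\eta\bar\eta$ is well defined, since $\eta^3\bar\eta^3+(-\eta\bar\eta)^3=0$, and it commutes with $\iota$. It is injective: $A'$ is a 2-dimensional finitely generated domain and the image has transcendence degree 2, so the prime kernel is $0$. We regard $A'\subset S'$. Let $F$ be an algebraic closure of $\operatorname{Frac}S'$, and put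
$$P=\varphi(w),\quad Q=\varphi(\bar w),\quad Y=-\varphi(z)\quad\text{in }A'[s]\subset F[s].$$
Then $PQ=Y^3$, $P(0)=\eta^3$, $Q(0)=\bar\eta^3$, $Y(0)=\eta\bar\eta$.

**Step 2a: $P$ and $Q$ have no common root in $F$.** This says that no point with $w\ne0$ can flow into the singular point. Suppose $P(s_0)=Q(s_0)=0$. Then $Y(s_0)=0$. Let $A_F=F\otimes_{k'}A'=F[w,\bar w,z]/(w\bar w+z^3)$. Putting $s=s_0$ in the $F$-linear extension of $\varphi$ gives an $F$-automorphism $\varphi_{s_0}$ of $A_F$, with inverse $\varphi_{-s_0}$ by (6). Let $\varepsilon:A_F\to F$ be the $F$-homomorphism induced by $A'\subset F$. Then $\varepsilon\circ\varphi_{s_0}$ sends $w,\bar w,z$ to $P(s_0),Q(s_0),-Y(s_0)$, that is, to $0$. Hence $\varphi_{s_0}^{-1}(\ker\varepsilon)=(w,\bar w,z)$, and $\varphi_{s_0}$ induces an isomorphism between the local rings of $A_F$ at $(w,\bar w,z)$ and at $\ker\varepsilon$.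

For a maximal ideal $\mathfrak m$ with residue field $F$, compare $\dim_F\mathfrak m/\mathfrak m^2$. At $(w,\bar w,z)$ it is $3$, because the relation $w\bar w+z^3$ lies in the square of the ideal $(w,\bar w,z)$ of $F[w,\bar w,z]$. At $\ker\varepsilon$ it is $2$: since $\varepsilon(w)=\eta^3\ne0$, we may first invert $w$, and $A_F[1/w]=F[w^{\pm1},z]$ is a localization of a polynomial ring in two variables. This is a contradiction.

**Step 2b: cube roots.** At every root of $P$ we have $Q\ne0$. So the multiplicity of the root in $P$ equals its multiplicity in $PQ=Y^3$ and is divisible by $3$. As $F$ is algebraically closed, $P=\alpha^3$ with $\alpha\in F[s]$. Multiplying by a cube root of unity, we arrange $\alpha(0)=\eta$. From $Y^3=\alpha^3Q$ and unique factorization in $F[s]$ we get $\alpha\mid Y$. Put $\beta=Y/\alpha$. Then $\beta^3=Q$, $\alpha\beta=Y$ and $\beta(0)=\eta\bar\eta/\eta=\bar\eta$.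

The coefficients lie in $S'$. Indeed, as $3\eta^2\ne0$, a cube root of $P$ with constant term $\eta$ can be solved for coefficient by coefficient, uniquely, both in $\operatorname{Frac}(S')[[s]]$ and in $F[[s]]$. So $\alpha\in F[s]\cap\operatorname{Frac}(S')[[s]]=\operatorname{Frac}(S')[s]$. It is integral over $S'[s]$, since $\alpha^3=P\in S'[s]$, and $S'[s]$ is integrally closed. So $\alpha\in S'[s]$. In the same way, with $3\bar\eta^2\ne0$, $\beta\in S'[s]$.

**Step 2c: the lifted action and its symmetries.** Define a $k'$-homomorphism $\varphi:S'\to S'[s]$ by $\eta\mapsto\alpha$, $\bar\eta\mapsto\beta$. It sends $\eta^3,\bar\eta^3,-\eta\bar\eta$ to $P,Q,-Y$, so it extends $\varphi$ on $A'$. At $s=0$ it is the identity.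

We use one principle repeatedly. In a domain containing $k'$, if $a^3=b^3$ then $\prod_i(a-\omega^ib)=0$, so $a=\omega^ib$ for some $i$. If $a,b$ are polynomials in $s$ (or in $s_1,s_2$) with nonzero constant terms, then $\omega^i$ is read off from the constant terms. It gives the following.

- Identity (6) holds on $\eta$. Both sides lie in $S'[s_1,s_2]$, have the same cube by (6) for $w$, and have constant term $\eta$. The same argument works for $\bar\eta$, with $\bar w$. So $\varphi$ is an action on $S'$. It is nontrivial, since it is so on $A'$.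
- $\varphi$ commutes with $\iota$. Indeed $\iota(\alpha)^3=\iota(P)=\varphi(\iota w)=Q=\beta^3$, and $\iota(\alpha),\beta$ have constant term $\bar\eta$. So $\iota(\alpha)=\beta$, and then $\iota(\beta)=\alpha$.
- Let $\zeta$ be the $k'$-automorphism $\eta\mapsto\omega\eta$, $\bar\eta\mapsto\omega^2\bar\eta$ of $S'$. It fixes $\eta^3,\bar\eta^3,\eta\bar\eta$, so it fixes $A'$ pointwise. Then $\zeta(\alpha)^3=\zeta(P)=P=\alpha^3$, and $\zeta(\alpha)$ has constant term $\omega\eta$, so $\zeta(\alpha)=\omega\alpha$. Likewise $\zeta(\beta)=\omega^2\beta$. Hence $\varphi$ commutes with $\zeta$.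

**Step 3: contradiction.** The purpose is to replace $\varphi$ by a homogeneous action, for which the symmetries $\iota,\zeta$ can be played against each other. Apply Lemma 6 to $\varphi$ on $S'$ over $k'$, with the standard grading and generators $\eta,\bar\eta$. We get a nontrivial action $\hat\varphi$. As $\iota$ and $\zeta$ preserve degrees and commute with all $D_i$, they commute with all $\hat D_i$.

**Step 3a: $\hat\varphi$ has a nonconstant invariant.** Suppose not. By Lemma 4 the leading coefficient of $\hat\varphi(h)$ lies in $k'$ for every $h\ne0$. Put $W_N=\{h:\deg_s\hat\varphi(h)\le N\}\cup\{0\}$. Then $W_0=k'$. For $N\ge1$ the map $\hat D_N$ sends $W_N$ to $k'$ with kernel $W_{N-1}$, so $\dim_{k'}W_N\le N+1$. Let $l=\max(\deg_s\hat\varphi(\eta),\deg_s\hat\varphi(\bar\eta))$. All polynomials of degree $\le N$ lie in $W_{lN}$, and they form a space of dimension $\binom{N+2}2$, which exceeds $lN+1$ for large $N$. This is a contradiction.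

**Step 3b: the invariant linear forms.** The invariant ring is graded by Lemma 6, so there is a homogeneous invariant $g$ of positive degree. Let $\bar k$ be an algebraic closure of $k'$, and extend $\hat\varphi$ and $\zeta$ linearly to $\bar k[\eta,\bar\eta]$. There $g$ is a product of linear forms, and each is invariant by Lemma 3. So the space of invariant linear forms is nonzero. It is not all of $\bar k\eta+\bar k\bar\eta$, since $\hat\varphi$ is nontrivial. So it is a line, and it is $\zeta$-stable. As $\zeta$ has the distinct eigenvalues $\omega,\omega^2$ on $\eta,\bar\eta$, this line is $\bar k\eta$ or $\bar k\bar\eta$. So $\eta$ or $\bar\eta$ is $\hat\varphi$-invariant. On $S'$ the action $\hat\varphi$ commutes with $\iota$, which exchanges $\eta$ and $\bar\eta$, so the other one is invariant too. Then $\hat\varphi$ is trivial, a contradiction. This proves Theorem 1(2). $\square$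

## 6. Fifteen variables: transporting the shear

We prove Theorem 1(1). If $\omega\in k_0$, then $f$ is an invariant of a nontrivial action on $k[x,y,z]$ by Section 4, hence stable. Assume $\omega\notin k_0$.

### 6.1 The fields and the surface

Put $t=f$ and $K=k_0(t)$, and let $B=K[x,y,z]\subset k_0(x,y,z)$. This is the localization of $k_0[x,y,z]$ at $k_0[f]\setminus0$, and it is the quotient of the polynomial ring over $K$ in three variables by the relation $x^2-xy+y^2+z^3=t$. Let $\theta^3=t$ and $E=K(\omega,\theta)$. Since $k_0$ is algebraically closed in $K$, $\omega\notin K$ and $[K(\omega):K]=2$. Since $T^3-t$ is Eisenstein over $k_0(\omega)[t]$, it is irreducible over $K(\omega)=k_0(\omega)(t)$. So $[E:K]=6$. As $\operatorname{char}k\ne3$, $E$ is the splitting field of the separable polynomial $T^3-t$, hence Galois over $K$, with group $\Gamma$ generated by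
$$\sigma:\theta\mapsto\omega\theta,\ \omega\mapsto\omega;\qquad\tau:\theta\mapsto\theta,\ \omega\mapsto\omega^2;\qquad\tau\sigma=\sigma^{-1}\tau .$$
With $\theta_i=\omega^i\theta$ we have $\sigma\theta_i=\theta_{i+1}$, $\tau\theta_i=\theta_{-i}$ and $\prod_i(\theta_i-z)=t-z^3$. Indices are in $\mathbb Z/3$.

For a $K$-algebra $R$ put $R_E=E\otimes_KR$, with $\Gamma$ acting on $E$. By Lemma 7, $(R_E)^\Gamma=R$. With $w=x+\omega y$, $\bar w=\tau w=x+\omega^2y$ we get
$$B_E=E[w,\bar w,z]/(w\bar w+z^3-t),$$
a domain, since the relation is linear in $w$ with coprime coefficients. Here $\sigma$ fixes $w,\bar w,z$, while $\tau$ exchanges $w,\bar w$ and fixes $z$.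

### 6.2 The factorization ring, and why it does not suffice alone

Let
$$\mathcal R=E[U_i,V_i:\ i\in\mathbb Z/3]\big/(\text{all }\theta_i-U_iV_i\text{ are equal}),$$
and let $z_{\mathcal R}$ be the common value of $\theta_i-U_iV_i$. This is the object of Section 1 with coefficients in $E$.

**Proposition 8.** $\mathcal R$ is a domain, free over the polynomial ring $E[z_{\mathcal R}]$, and all $U_i,V_i$ are nonzero. With
$$a_j=\frac1{3\theta^j}\sum_i\omega^{-ij}U_i,\qquad\bar a_j=\frac1{3\theta^j}\sum_i\omega^{-ij}V_i\qquad(j=0,1,2)$$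
and $c_1,c_2$ as in (1), we have $\mathcal R=E[a_j,\bar a_j]/(c_1-1,c_2)$. For $\Delta=a_1\bar a_2-\bar a_1a_2$ we have $\Delta\ne0$, $a_1\ne0$ and $\mathcal R\subset\mathcal R[1/\Delta]=E[a_1,\bar a_1,a_2,\bar a_2,1/\Delta]$, the localization at $\Delta$ of a polynomial ring in four variables.

**Proof.** First, the domain property. Write $\mathcal R$ as the tensor product over $E[z_{\mathcal R}]$ of the three rings $E[z_{\mathcal R}][U_i,V_i]/(U_iV_i-\theta_i+z_{\mathcal R})$. In each, the elements $U_i^a$ ($a\ge0$) and $V_i^b$ ($b\ge1$) span over $E[z_{\mathcal R}]$, by the relation. They are independent, because the homomorphism to $E[z_{\mathcal R}][U_i^{\pm1}]$ with $V_i\mapsto(\theta_i-z_{\mathcal R})U_i^{-1}$ sends them to nonzero multiples of distinct powers of $U_i$. So $\mathcal R$ is free over $E[z_{\mathcal R}]$, and it embeds in its localization at $t-z_{\mathcal R}^3=\prod_i(\theta_i-z_{\mathcal R})$. After this localization $V_i$ is $(\theta_i-z_{\mathcal R})U_i^{-1}$, and the ring is $E[z_{\mathcal R},(t-z_{\mathcal R}^3)^{-1}][U_0^{\pm1},U_1^{\pm1},U_2^{\pm1}]$,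 a domain in which all $U_i,V_i$ are nonzero.

Second, the coordinates. The change of variables is invertible with $U_i=\sum_j\theta_i^ja_j$ and $V_i=\sum_j\theta_i^j\bar a_j$, since $\sum_j\theta_i^ja_j=\frac13\sum_lU_l\sum_j\omega^{(i-l)j}=U_i$. So $U_iV_i=c_0+c_1\theta_i+c_2\theta_i^2$ as in (1). The ideal defining $\mathcal R$ is generated by the elements $(U_iV_i-\theta_i)-(U_0V_0-\theta_0)$ for $i=1,2$, which are
$$(c_1-1)(\theta_i-\theta_0)+c_2(\theta_i^2-\theta_0^2)=(\theta_i-\theta_0)\big[(c_1-1)+c_2(\theta_i+\theta_0)\big].$$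
The numbers $\theta_i-\theta_0\in E$ are units, so both brackets are in the ideal. So is their difference $c_2(\theta_1-\theta_2)$, hence $c_2$, hence $c_1-1$. Conversely these two generate.

Third, $\Delta$. The relations are (3), a linear system in $(a_0,\bar a_0)$ with determinant $-\Delta$. After inverting $\Delta$ it determines $a_0,\bar a_0$ from the other four variables, which are free. This gives the formula for $\mathcal R[1/\Delta]$. That ring is not zero, so $\Delta\ne0$ in $\mathcal R$, and $\mathcal R\subset\mathcal R[1/\Delta]$ because $\mathcal R$ is a domain. In the larger ring $a_1\ne0$. $\square$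

Mapping $w\mapsto U_0U_1U_2$, $\bar w\mapsto V_0V_1V_2$, $z\mapsto z_{\mathcal R}$ makes $\mathcal R$ a $B_E$-algebra by (5). One would like $\mathcal R$ to be a polynomial ring over $B_E$, at least after inverting some nonzero $g\in B_E$. Then the shear (4) would directly give an action on a polynomial ring over $B$. This fails because of units. If $\mathcal R[1/g]$ were a polynomial ring over $B_E[1/g]$, the same would hold with $g$ replaced by $g'=gw\bar w$. In $\mathcal R[1/g']$ the element $U_0$ is a unit, as it divides $w$, and the units of a polynomial ring over a domain lie in the coefficient domain. So $U_0$ would lie in $\operatorname{Frac}B_E=E(z,w)$. But $\operatorname{Frac}\mathcal R=E(z)(U_0,U_1,U_2)$ is rational in three variables over $E(z)$ with $w=U_0U_1U_2$, and $U_0$ is not in $E(z,U_0U_1U_2)$.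

The way past this is to start from a polynomial ring over $B_E$ and invert a nonzero element that involves the new variables. Then new units appear. To find the variables, note that in $\mathcal R$ we have $w=U_0\cdot U_1U_2$ and $\theta-z=U_0\cdot V_0$. So $U_0$ is a common factor of $w$ and $\theta-z$. Moreover $U_1U_2$ and $V_0$ generate the unit ideal: since $U_iV_i-U_0V_0=\theta_i-\theta_0$,
$$U_1U_2\cdot V_1V_2+V_0\cdot(U_0^2V_0-U_0U_1V_1-U_0U_2V_2)=(U_1V_1-U_0V_0)(U_2V_2-U_0V_0)=\theta^2(\omega-1)(\omega^2-1)=3\theta^2. \tag{7}$$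
So a generic combination $A=pw+q(\theta-z)$, with new variables $p,q$, should be $U_0$ times something that can be made a unit. That is what we now carry out. We take all six Galois conjugates of $p$ and of $q$ as independent variables, so that $\Gamma$ acts; this accounts for the number 12.

### 6.3 The elements $\nu_i,\lambda,u_i,v_i$

Let $C=B[p_1,\dots,p_6,q_1,\dots,q_6]$ with 12 new variables. Let $\kappa_1,\dots,\kappa_6$ be a $K$-basis of $E$, and put $p=\sum\kappa_jp_j$, $q=\sum\kappa_jq_j$ in $C_E$. As $E/K$ is separable, $\det(\gamma\kappa_j)_{\gamma,j}\ne0$ (its square is the discriminant). So $C_E=B_E[\gamma p,\gamma q:\gamma\in\Gamma]$ is a polynomial ring over $B_E$ in these 12 elements, and it is a domain. Put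
$$A=pw+q(\theta-z)\in C_E .$$

**Step 1: two partial norms of $A$.** We extract $\theta-z$ from $A\,\tau A$ and $w$ from $A\,\sigma A\,\sigma^2A$. Since $w\bar w=t-z^3=(\theta-z)(\theta^2+\theta z+z^2)$ and $\tau A=\tau p\,\bar w+\tau q\,(\theta-z)$,
$$A\,\tau A=(\theta-z)\nu,\qquad\nu=p\,\tau p\,(\theta^2+\theta z+z^2)+p\,\tau q\,w+q\,\tau p\,\bar w+q\,\tau q\,(\theta-z).$$
Next, $\sigma^iA=\sigma^i(p)w+\sigma^i(q)(\theta_i-z)$. In the product over $i$ every term contains $w$ except $\prod_i\sigma^i(q)(\theta_i-z)=\prod_i\sigma^i(q)\cdot(t-z^3)=\prod_i\sigma^i(q)\cdot w\bar w$, which also is a multiple of $w$. So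
$$A\,\sigma A\,\sigma^2A=w\lambda\qquad\text{with }\lambda\in C_E .$$
As $C_E$ is a domain and $\tau$ fixes $A\,\tau A$ and $\theta-z$, we get $\tau\nu=\nu$. Similarly $\sigma\lambda=\lambda$. Put $\nu_i=\sigma^i\nu$ and $\bar\lambda=\tau\lambda$. Then $\tau\nu_i=\sigma^{-i}\tau\nu=\nu_{-i}$, and $\sigma\bar\lambda=\tau\sigma^{-1}\lambda=\bar\lambda$.

**Step 2: the relation $\nu_0\nu_1\nu_2=\lambda\bar\lambda$.** Compute $\prod_{\gamma\in\Gamma}\gamma A$ in two ways. As $\prod_i\sigma^i(A\,\tau A)$ it is $\prod_i(\theta_i-z)\nu_i=w\bar w\,\nu_0\nu_1\nu_2$. As $(\prod_i\sigma^iA)\cdot\tau(\prod_i\sigma^iA)$ it is $w\lambda\cdot\bar w\bar\lambda$. Cancelling,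
$$\mu:=\nu_0\nu_1\nu_2=\lambda\bar\lambda. \tag{8}$$
Since $A\ne0$, $\mu\ne0$. It is $\Gamma$-invariant, so $\mu\in C\setminus0$ by Lemma 7. In $C_E[1/\mu]$ the elements $\nu_i,\lambda,\bar\lambda$ are units.

**Step 3: normalizing $A$.** We want a unit multiple $u$ of $A$ with $u\,\tau u=\theta-z$ exactly. By (8) the factor $\nu_1/\lambda$ works, because $\tau\nu_1=\nu_2$. Put
$$u=A\,\frac{\nu_1}\lambda,\qquad u_i=\sigma^iu,\qquad v_i=\sigma^i\tau u .$$
Then $\tau u_i=\sigma^{-i}\tau u=v_{-i}$ and $\tau v_i=u_{-i}$. Moreover $u\,\tau u=(\theta-z)\nu_0\cdot\nu_1\nu_2/(\lambda\bar\lambda)=\theta-z$, and $\prod_iu_i=w\lambda\cdot\nu_0\nu_1\nu_2/\lambda^3=w\bar\lambda/\lambda$. Applying $\sigma^i$ to the first and $\tau$ to the second,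
$$u_iv_i=\theta_i-z,\qquad u_0u_1u_2=\frac{\bar\lambda}\lambda w,\qquad v_0v_1v_2=\frac\lambda{\bar\lambda}\bar w. \tag{9}$$
Finally $u_0\lambda/\nu_1=A=pw+q(\theta-z)=p\frac\lambda{\bar\lambda}u_0u_1u_2+q\,u_0v_0$. Dividing by $u_0\lambda/\nu_1$ (we are in a domain and $u_0\ne0$),
$$p\,\frac{\nu_1}{\bar\lambda}u_1u_2+q\,\frac{\nu_1}\lambda v_0=1. \tag{10}$$

### 6.4 The isomorphism with a polynomial ring over $\mathcal R$ with units

Relations (9) and (10) suggest the abstract ring generated by $u_i,v_i$, by units satisfying (8), and by a parameter for the solutions $(p,q)$ of (10). Let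
$$\mathcal M=\Big(\mathcal R[N_0^{\pm1},N_1^{\pm1},N_2^{\pm1},\Lambda^{\pm1},\bar\Lambda^{\pm1}]/(N_0N_1N_2-\Lambda\bar\Lambda)\Big)[X_\gamma:\gamma\in\Gamma].$$
Eliminating $N_2$, this is a polynomial ring in 6 variables over a Laurent polynomial ring in $N_0,N_1,\Lambda,\bar\Lambda$ over $\mathcal R$, hence a domain. Let $\Gamma$ act semilinearly by
$$\sigma:\ U_i\mapsto U_{i+1},\ V_i\mapsto V_{i+1},\ N_i\mapsto N_{i+1},\ \Lambda\mapsto\Lambda,\ \bar\Lambda\mapsto\bar\Lambda,$$
$$\tau:\ U_i\mapsto V_{-i},\ V_i\mapsto U_{-i},\ N_i\mapsto N_{-i},\ \Lambda\leftrightarrow\bar\Lambda,$$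
and $\gamma X_{\gamma'}=X_{\gamma\gamma'}$. The relations are respected: $\sigma$ and $\tau$ send $\theta_i-U_iV_i$ to $\theta_{i+1}-U_{i+1}V_{i+1}$ and $\theta_{-i}-U_{-i}V_{-i}$, and they preserve $N_0N_1N_2-\Lambda\bar\Lambda$. The relations $\sigma^3=\tau^2=1$ and $\tau\sigma=\sigma^{-1}\tau$ hold on generators; for instance both sides of the last send $U_i$ to $V_{-i-1}$. The element $z_{\mathcal R}$ is fixed.

Put
$$G=\frac{N_1}{\bar\Lambda}U_1U_2,\quad L=\frac{N_1}\Lambda V_0,\quad\tilde p_0=\frac{\bar\Lambda}{N_1}\cdot\frac{V_1V_2}{3\theta^2},\quad\tilde q_0=\frac\Lambda{N_1}\cdot\frac{U_0^2V_0-U_0U_1V_1-U_0U_2V_2}{3\theta^2}.$$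
By (7), $\tilde p_0G+\tilde q_0L=1$. So $(\tilde p_0,\tilde q_0)$ is one solution of $pG+qL=1$, and we introduce the parameter $X_{\mathrm{id}}$ by
$$\tilde p=\tilde p_0+X_{\mathrm{id}}L,\qquad\tilde q=\tilde q_0-X_{\mathrm{id}}G,\qquad\text{so that }\tilde pG+\tilde qL=1 .$$

**Proposition 9.** There is a $\Gamma$-equivariant isomorphism of $E$-algebras $\Phi:\mathcal M\to C_E[1/\mu]$ with $U_i\mapsto u_i$, $V_i\mapsto v_i$, $z_{\mathcal R}\mapsto z$ and $\Lambda\bar\Lambda\mapsto\mu$.

**Step 1: the map $\Phi$.** Set $U_i\mapsto u_i$, $V_i\mapsto v_i$, $N_i\mapsto\nu_i$, $\Lambda\mapsto\lambda$, $\bar\Lambda\mapsto\bar\lambda$. By (9), $\theta_i-u_iv_i=z$ for all $i$, and by (8) the other relation holds; the $\nu_i,\lambda,\bar\lambda$ are units. So this is well defined on the part without $X_\gamma$, which contains $\tilde p_0,\tilde q_0,G,L$. Put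
$$r=p\,\Phi(\tilde q_0)-q\,\Phi(\tilde p_0),\qquad\Phi(X_\gamma)=\gamma(r).$$
The map is $\Gamma$-equivariant, as one sees on generators.

**Step 2: the map $\Psi$.** Define an $E$-homomorphism $\Psi:C_E\to\mathcal M$ by
$$z\mapsto z_{\mathcal R},\quad w\mapsto\frac\Lambda{\bar\Lambda}U_0U_1U_2,\quad\bar w\mapsto\frac{\bar\Lambda}\Lambda V_0V_1V_2,\quad\gamma p\mapsto\gamma\tilde p,\quad\gamma q\mapsto\gamma\tilde q .$$
It is well defined, since $w\bar w\mapsto\prod U_iV_i=\prod(\theta_i-z_{\mathcal R})=t-z_{\mathcal R}^3$, and it is $\Gamma$-equivariant. We compute the images of the elements of 6.3. As $\theta-z_{\mathcal R}=U_0V_0$,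
$$\Psi(A)=\tilde p\,\frac\Lambda{\bar\Lambda}U_0U_1U_2+\tilde q\,U_0V_0=\frac{U_0\Lambda}{N_1}(\tilde pG+\tilde qL)=\frac{U_0\Lambda}{N_1}.$$
Hence $U_0V_0\Psi(\nu)=\Psi(A)\,\tau\Psi(A)=\frac{U_0\Lambda}{N_1}\cdot\frac{V_0\bar\Lambda}{N_2}=U_0V_0N_0$. So $\Psi(\nu)=N_0$, and $\Psi(\nu_i)=N_i$ by equivariance. Also
$$\Psi(w)\Psi(\lambda)=\prod_i\sigma^i\Psi(A)=U_0U_1U_2\frac{\Lambda^3}{N_0N_1N_2}=U_0U_1U_2\frac{\Lambda^2}{\bar\Lambda}=\Psi(w)\Lambda,$$
so $\Psi(\lambda)=\Lambda$ and $\Psi(\bar\lambda)=\bar\Lambda$. Thus $\Psi(\mu)$ is a unit, and $\Psi$ extends to $C_E[1/\mu]$. Then $\Psi(u)=\Psi(A)N_1/\Lambda=U_0$, and by equivariance $\Psi(u_i)=U_i$, $\Psi(v_i)=V_i$.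

**Step 3: they are inverse.** The composite $\Psi\Phi$ fixes $U_i,V_i,N_i,\Lambda,\bar\Lambda$, and
$$\Psi(r)=\tilde p\,\tilde q_0-\tilde q\,\tilde p_0=X_{\mathrm{id}}(L\tilde q_0+G\tilde p_0)=X_{\mathrm{id}} .$$
By equivariance it fixes all $X_\gamma$, so $\Psi\Phi=\mathrm{id}$.

The composite $\Phi\Psi$ fixes $z,w,\bar w$ by (9). For $p,q$ we write $\tilde p_0,\tilde q_0,G,L$ also for their images under $\Phi$. Then (10) says $pG+qL=1$, and
$$\Phi\Psi(p)=\tilde p_0+(p\tilde q_0-q\tilde p_0)L=\tilde p_0(1-qL)+p\tilde q_0L=p(\tilde p_0G+\tilde q_0L)=p,$$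
$$\Phi\Psi(q)=\tilde q_0-(p\tilde q_0-q\tilde p_0)G=\tilde q_0(1-pG)+q\tilde p_0G=q(\tilde q_0L+\tilde p_0G)=q .$$
By equivariance $\Phi\Psi$ fixes all $\gamma p,\gamma q$, so $\Phi\Psi=\mathrm{id}$. $\square$

### 6.5 The action

**Step 1: the shear commutes with $\Gamma$.** This is what allows descent from $E$ to $K$. Reindexing sums, and using $\sigma(\theta^j)=\omega^j\theta^j$,
$$\sigma a_j=\frac1{3\omega^j\theta^j}\sum_i\omega^{-ij}U_{i+1}=\frac1{3\theta^j}\sum_i\omega^{-ij}U_i=a_j,\qquad\tau a_j=\frac1{3\theta^j}\sum_i\omega^{ij}V_{-i}=\bar a_j,$$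
and likewise $\sigma\bar a_j=\bar a_j$, $\tau\bar a_j=a_j$. So the bar of Section 1 has become the action of $\tau$. Also $\sigma\Delta=\Delta$ and $\tau\Delta=-\Delta$, so $\Gamma$ acts on $\mathcal R[1/\Delta]$.

By Proposition 8, formula (4) defines an $E$-homomorphism $\rho:\mathcal R[1/\Delta]\to\mathcal R[1/\Delta][s]$, since $\rho(\Delta)=\Delta$. It is a $G_a$-action, because (6) is clear on $a_1,\bar a_1,a_2,\bar a_2$. With $s$ fixed by $\Gamma$, it commutes with $\Gamma$: for $\gamma\in\Gamma$ the maps $\rho\gamma$ and $\gamma\rho$ are $\gamma$-semilinear ring homomorphisms agreeing on $a_1,\bar a_1,a_2,\bar a_2$. Extend $\rho$ to $\mathcal M[1/\Delta]$ by fixing all $N_i,\Lambda,\bar\Lambda,X_\gamma$. It still commutes with $\Gamma$. Transport it by $\Phi$ to $C_E[1/(\mu\Delta)]$, writing $\Delta$ for $\Phi(\Delta)$. It fixes $\Delta$ and $\mu=\Phi(\Lambda\bar\Lambda)$.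

**Step 2: descent to $K$ and clearing denominators.** We have $\Delta^2\in(C_E[1/\mu])^\Gamma=C[1/\mu]$ by Lemma 7. Choose $l\ge0$ with $\mu^l\Delta^2\in C$, and put $g=\mu\cdot\mu^l\Delta^2\in C\setminus0$. Inverting $g$ inverts its divisor $\mu$, then $\Delta^2$ and $\Delta$. Conversely, $g$ is a unit once $\mu$ and $\Delta$ are. So
$$C_E[1/(\mu\Delta)]=C_E[1/g]=E\otimes_KC[1/g].$$
Since $\rho$ commutes with $\Gamma$, it maps the $\Gamma$-invariants $C[1/g]$ into $(E\otimes_KC[1/g][s])^\Gamma=C[1/g][s]$. So it restricts to a $G_a$-action over $K$ on $C[1/g]$ with $\rho(g)=g$. Lemma 5 with base $K$ and multiplicative set $\{g^j\}$ gives an action on $C$ over $K=k_0(f)$. Next, $C$ is the localization of $k[x,y,z,p_1,\dots,p_6,q_1,\dots,q_6]$ at $k[f]\setminus0$, whose elements are fixed as they lie in $K$. So Lemma 5 with base $k$ gives a $G_a$-action on this polynomial ring in $15$ variables. It fixes $f$.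

**Step 3: the action does not fix $k[x,y,z]$.** Suppose it does. Scaling does not change invariants, so $\rho$ fixes $x,y,z$. Being $E$-linear on $C_E[1/(\mu\Delta)]$, it then fixes $B_E$. So $u_iv_i=\theta_i-z\ne0$ is $\rho$-invariant, and by Lemma 3 all $u_i$ are invariant. Transporting back, all $U_i$ are $\rho$-invariant, and so is $a_2$, an $E$-linear combination of them. But $\rho(a_2)=a_2+sa_1$ and $a_1\ne0$. This is a contradiction.

So $f$ is a stable $G_a$-invariant with $m=15$. This proves Theorem 1. $\square$

## 7. More variables, at most two variables, and one extra variable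

### 7.1 All $n\ge3$: proof of Theorem 2(1)

Let $f_n=x_4\cdots x_nf$. Extend the action of Section 6 by letting it fix $x_4,\dots,x_n$. This is an action on $k[\mathbf x]_{n+12}$ that fixes $f_n$ and does not fix $k[\mathbf x]$, so $f_n$ is stable. Suppose a nontrivial action on $k[x_1,\dots,x_n]$ fixes $f_n$. By Lemma 3 it fixes $x_4,\dots,x_n$ and $f$. Localizing at $k[x_4,\dots,x_n]\setminus0$ gives a nontrivial action over $k_1=k_0(x_4,\dots,x_n)$ on $k_1[x,y,z]$ fixing $f$. As $k_0$ is algebraically closed in $k_1$, we have $\omega\notin k_1$, and this contradicts Theorem 1(2). $\square$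

### 7.2 At most two variables: proof of Theorem 2(2)

If $f\in k$, the action $x_1\mapsto x_1+s$ (fixing the other variable, if there is one) fixes $f$. Let $f\notin k$ be a stable invariant, via an action $\varphi$ on $k[\mathbf x]_m$. This action extends to $k_0[\mathbf x]_m$, and by the remark after Lemma 5 it suffices to find a nontrivial action over $k_0$. So assume that $k$ is a field. For $n=1$ this situation does not occur, by the computation after Lemma 3. Let $n=2$ and $A=k[\mathbf x]_m$. Put
$$T=k[f]\setminus0,\quad K_0=k(f),\quad B=T^{-1}k[x_1,x_2]=K_0[x_1,x_2],\quad L=k(x_1,x_2),\quad F=\operatorname{Frac}A=L(x_3,\dots,x_m).$$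
$B$ is an integrally closed, finitely generated $K_0$-domain with fraction field $L$, of transcendence degree 1 over $K_0$. We shall show that $B$ is a polynomial ring in one variable over a field, and then translate that variable.

Since $\varphi$ fixes $T$, it extends to $\varphi:B\to F[s]$, which is the inclusion at $s=0$ and hence injective. For $b\in B\setminus0$ put $\mathrm d(b)=\deg_s\varphi(b)$. Then $\mathrm d(b)=0$ if and only if $\varphi(b)=b$. Let $K_1=\{b\in B:\varphi(b)=b\}\supset K_0$. Some $\mathrm d(b)$ is positive, because $\varphi$ does not fix $k[x_1,x_2]$.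

**Step 1: $K_1$ is a field, algebraically closed in $F$.** If $K_1$ contained an element transcendental over $K_0$, all of $B$ would be algebraic over $K_1$. As $\varphi$ is the identity on $K_1$, each $\varphi(b)\in F[s]$ would be algebraic over $F$, so it would lie in $F$, and $\mathrm d$ would vanish. This is excluded. So $K_1$ is a domain algebraic over $K_0$, hence a field. Conversely, an element of $L$ algebraic over $K_0$ lies in $B$, which is integrally closed, and its image in $F[s]$ is algebraic over $F$, so it lies in $F$ and the element is in $K_1$. Thus $K_1$ is the algebraic closure of $K_0$ in $L$. An element of $F$ algebraic over $K_1$ is algebraic over $L$, hence in $L$ because $F/L$ is purely transcendental, hence in $K_1$.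

**Step 2: a basis of $B$ with distinct degrees.** Extend $\varphi$ to $L\to F(s)$. The valuation $-\deg_s$ of $F(s)$, with residue field $F$, pulls back to a valuation $v$ on $L$ with $v(b)=-\mathrm d(b)$ on $B$. It has values in $\mathbb Z$, is trivial on $K_1$, and is not trivial.

Let $b,b'\in B$ with $\mathrm d(b)=\mathrm d(b')$, and let $\chi\in F$ be the quotient of the leading coefficients of $\varphi(b),\varphi(b')$. It is the residue of $a=b/b'$. We claim $\chi\in K_1$. By Step 1 it is enough that $\chi$ is algebraic over $K_1$. Suppose it is transcendental, and take $c\in L$ with $v(c)>0$. Since $L/K_1$ has transcendence degree 1, there is a relation $\sum_ig_i(a)c^i=0$ with polynomials $g_i$ over $K_1$, not all zero. Dividing by a power of $c$, we may take $g_0\ne0$. Then $g_0(a)$ has residue $g_0(\chi)\ne0$, so $v(g_0(a))=0$, while $v(g_i(a)c^i)>0$ for $i\ge1$ when $g_i(a)\neq 0$. This contradicts the relation.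

So $b-\chi b'$ is zero or has $\mathrm d(b-\chi b')<\mathrm d(b)$. Let $\Sigma=\mathrm d(B\setminus0)\subset\mathbb Z_{\ge0}$, and choose $b_j\in B$ with $\mathrm d(b_j)=j$ for each $j\in\Sigma$. By induction on the degree, the $b_j$ span $B$ over $K_1$ (in degree $0$ this is the definition of $K_1$). They are independent, because their degrees differ. More generally, any family with exactly one element of each degree in $\Sigma$ is a $K_1$-basis of $B$.

**Step 3: $B_F=B\otimes_{K_1}F$ embeds in $F[s]$.** The elements $b_j\otimes1$ form an $F$-basis of $B_F$. The $F$-homomorphism $B_F\to F[s]$, $b\otimes c\mapsto c\varphi(b)$, sends them to polynomials $\varphi(b_j)$ of distinct degrees $j$. So it is injective. Let $\mathcal B\subset F[s]$ be its image. Then $B_F\cong\mathcal B$ is a domain, the degrees of the nonzero elements of $\mathcal B$ are exactly the elements of $\Sigma$, and $\mathcal B\ne F$.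

**Step 4: $F$ has a separating transcendence basis over $K_1$.** This is needed for the next step. The residue field of $v$ is $K_1$, since every element of $L$ of value $0$ is some $b/b'$ with $\mathrm d(b)=\mathrm d(b')$. The nonzero value group is $\cong\mathbb Z$. So with $\pi\in L$ of least positive value, the completion of $L$ is $K_1((\pi))$, and $L\subset K_1((\pi))$. For a finite extension $K'/K_1$ we get $L\otimes_{K_1}K'\subset K_1((\pi))\otimes_{K_1}K'=K'((\pi))$, so $L\otimes_{K_1}K'$ is a domain, in particular reduced. By Mac Lane's criterion the finitely generated extension $L/K_1$ has a separating transcendence basis, here one element $y$: $L$ is finite separable over $K_1(y)$. Then $F=L(x_3,\dots,x_m)$ is finite separable over $M=K_1(y,x_3,\dots,x_m)$, which is purely transcendental over $K_1$.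

**Step 5: $B_F$ is integrally closed.** First, $B_M=B\otimes_{K_1}M$ is a localization of a polynomial ring over $B$, hence an integrally closed domain. Write $F=M(\alpha)$, where $\alpha$ has separable minimal polynomial $g$ over $M$ of degree $N$. Then $B_F=B_M[X]/(g)$ is free over $B_M$ on $1,\alpha,\dots,\alpha^{N-1}$. As it is a domain by Step 3, $g$ stays irreducible over $\operatorname{Frac}B_M$. Let $\xi\in\operatorname{Frac}B_F$ be integral over $B_F$, hence over $B_M$, and write $\xi=\sum_{i<N}c_i\alpha^i$ with $c_i\in\operatorname{Frac}B_M$. For $0\le j<N$ the elements $\xi\alpha^j$ are integral over $B_M$, so their traces lie in $B_M$: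
$$\operatorname{Tr}(\xi\alpha^j)=\sum_ic_i\operatorname{Tr}(\alpha^{i+j})\in B_M .$$
The matrix $(\operatorname{Tr}(\alpha^{i+j}))$ has entries in $M$ and determinant the discriminant of $g$, a nonzero element of the field $M\subset B_M$. Solving, $c_i\in B_M$, so $\xi\in B_F$.

**Step 6: $\mathcal B=F[\xi]$ for some $\xi$.** We have $F\subsetneq\mathcal B\subset F[s]$ with $\mathcal B$ integrally closed. By Lüroth's theorem $\operatorname{Frac}\mathcal B=F(\xi)$ with $\xi\in F(s)$. The valuation at $s=\infty$ has residue field $F$. It restricts to a nontrivial valuation of $F(\xi)$, because $\mathcal B$ contains polynomials of positive degree, and its residue field is $F$. After a fractional linear change of $\xi$ it is the valuation at $\xi=\infty$. Every other valuation ring of $F(\xi)/F$ extends to one of $F(s)/F$. That one is not the ring at $s=\infty$, so it contains $F[s]\supset\mathcal B$. Hence $\mathcal B$ lies in all valuation rings of $F(\xi)/F$ other than that at $\xi=\infty$, and the intersection of these is $F[\xi]$. So $\mathcal B\subset F[\xi]$.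

Conversely, let $h\in\mathcal B\setminus F$. As a nonconstant polynomial in $\xi$, it has a pole at $\xi=\infty$. So a valuation ring of $F(s)/F$ lying over $\xi=\infty$ does not contain $h\in F[s]$, and hence is the one at $s=\infty$. Thus $\xi$ has no pole except at $s=\infty$, and $\xi\in F[s]$. Also $s$ is integral over $F[h]$, because $h$ is a polynomial in $s$ with leading coefficient in $F^\times$. So $\xi$ is integral over $\mathcal B$. As $\mathcal B$ is integrally closed with fraction field $F(\xi)$, we get $\xi\in\mathcal B$, and $\mathcal B=F[\xi]$.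

**Step 7: $B=K_1[r]$, and the action.** Let $d_0=\deg_s\xi\ge1$. The degrees of nonzero elements of $F[\xi]$ are the multiples $d_0\mathbb Z_{\ge0}$, so $\Sigma=d_0\mathbb Z_{\ge0}$. Let $r=b_{d_0}$. The powers $r^i$ have degrees $id_0$, one for each element of $\Sigma$, so by Step 2 they form a $K_1$-basis of $B$. That is, $B=K_1[r]$ is a polynomial ring.

The action $r\mapsto r+s$ over $K_1$ on $B=T^{-1}k[x_1,x_2]$ fixes $f$ and $T$, which lie in $K_0\subset K_1$. By Lemma 5 a scaling of it restricts to an action on $k[x_1,x_2]$ fixing $f$. It is nontrivial, since otherwise $k[x_1,x_2]$, and with it $B$, would be fixed by $r\mapsto r+s$. $\square$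

### 7.3 One extra variable: proof of Theorem 2(3)

Let $\varphi$ be an action on $R=k[\mathbf x][u]$, $u=x_{n+1}$, fixing $f\in k[\mathbf x]$ but not $k[\mathbf x]$. (If an action on $k[\mathbf x]$ itself is given, there is nothing to prove.)

**Step 1: degenerate in the direction of $u$.** Apply Lemma 6 with $\deg x_j=0$, $\deg u=1$ and generators $x_1,\dots,x_n,u$. Some $D_i(x_j)$ with $i\ge1$ is nonzero, and $(\deg D_i(x_j)-0)/i\ge0$, so $e\ge0$. The resulting action $\hat\varphi$ is nontrivial. It fixes $f$, which is a homogeneous $\varphi$-invariant of degree $0$.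

**Step 2: $u$ is $\hat\varphi$-invariant.** Every $\hat D_i(u)$ is zero or homogeneous of degree $1+ei\ge1$, hence divisible by $u$. If $d=\deg_s\hat\varphi(u)>0$, then $\hat D_d(u)\ne0$ is invariant by Lemma 4 and divisible by $u$, so $u$ is invariant by Lemma 3, contradicting $d>0$. So $d=0$.

**Step 3: set $u=1$.** Since $\hat\varphi$ fixes $u$, it induces an action on $R/(u-1)=k[\mathbf x]$, and this action fixes $f$. As $\hat\varphi$ is nontrivial and fixes $u$, some $\hat D_i(x_j)$ with $i\ge1$ is nonzero. It is homogeneous of degree $ei$, so it has the form $u^{ei}\delta$ with $0\ne\delta\in k[\mathbf x]$. Its image at $u=1$ is $\delta\ne0$, so the induced action is nontrivial. $\square$
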